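# Rectangular paths, rotated words, and a trace on the Hecke algebra

## 1. Rotating a word whose last letter is prescribed

Fix $g\ge 1$ and an indeterminate $q$, and write $[k]_q=1+q+\dots+q^{k-1}$ and $[k]_q!=[1]_q[2]_q\cdots[k]_q$. A permutation $w\in S_g$ is written as the word $w_1\cdots w_g$ with $w_p=w(p)$. Then $ws_i$ is $w$ with the entries in positions $i,i+1$ exchanged, and $\ell(w)$ is the number of inversions.

Recall the Hecke algebra $H=H_g$ over $\mathbb Q(q)$. It has generators $T_1,\dots,T_{g-1}$, the braid relations, and $(T_i-q)(T_i+1)=0$. It has a basis $T_w$ ($w\in S_g$), and $T_uT_v=T_{uv}$ whenever $\ell(uv)=\ell(u)+\ell(v)$. Hence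
$$T_wT_i=\begin{cases}T_{ws_i}& w_i<w_{i+1},\\ qT_{ws_i}+(q-1)T_w& w_i>w_{i+1}.\end{cases}\tag{1}$$

**Definition (word module).** Let $V$ be a multiset of size $g$ in a totally ordered set $(\,\cdot\,,\prec)$. The space $U_V$ has as basis the distinct rearrangements (words) $v=v_1\cdots v_g$ of $V$, and
$$vT_i=\begin{cases}vs_i& v_i\prec v_{i+1},\\ q\,vs_i+(q-1)v& v_i\succ v_{i+1},\\ q\,v& v_i=v_{i+1}.\end{cases}\tag{2}$$

We check in Section 7 that this is a right $H$-module. For $V=\{b\prec b'\}$ it is $H_2$ itself, with $bb'\leftrightarrow 1$ and $b'b\leftrightarrow T_1$. For $V=\{b,b\}$ it is one-dimensional and $T_1$ acts by $q$. An *$H$-map* is a linear map between such modules that commutes with $H$.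

Now let $\omega(v_1,\dots,v_g)=(v_g,v_1,\dots,v_{g-1})$. For a letter $c$ of $V$, let $P_c$ be the projection that keeps the words with last letter $c$ and kills the others. So $\omega P_c$ means: *if the last letter is $c$, move it to the front; otherwise return $0$.* This is not an $H$-map. Already for $V=\{b\prec b'\}$ we have $\omega(bb'\,T_1)=bb'$, while $\omega(bb')T_1=q\,bb'+(q-1)b'b$. Still, its trace against any $H$-endomorphism is rigid.

**Proposition 1 (rotation trace).** To every $H$-endomorphism $\Theta$ of $U_V$ one can attach $\Phi_V(\Theta)\in\mathbb Q(q)$ such that: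

(i) if $c$ occurs $r_c\ge1$ times in $V$ and $d_c$ letters of $V$ are $\prec c$, then
$$\mathrm{Tr}(\Theta\,\omega P_c)=q^{d_c+1-g}\,[r_c]_q\,\Phi_V(\Theta);\tag{3}$$

(ii) for $H$-maps $Y:U_V\to U_{V'}$ and $X:U_{V'}\to U_V$ with $|V|=|V'|=g$,
$$\Phi_V(XY)=\Phi_{V'}(YX).\tag{4}$$

The letter $c$ enters the right side of (3) only through its multiplicity and a power of $q$.

*Example.* Let $g=2$, $V=\{1\prec2\}$, $U_V=H_2$. An endomorphism is left multiplication by some $\theta=\alpha+\beta T_1$, so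
$$\Theta(12)=\alpha\cdot12+\beta\cdot 21,\qquad \Theta(21)=q\beta\cdot 12+(\alpha+(q-1)\beta)\cdot 21 .$$
For $c=2$: $12\mapsto21$, and the coefficient of $12$ in $\Theta(21)$ is $q\beta$. For $c=1$: $21\mapsto12$, and the coefficient of $21$ in $\Theta(12)$ is $\beta$. This is (3) with $\Phi_V(\Theta)=q\beta$, as $d_2=1$ and $d_1=0$. If $V=\{1,1\}$, then $\Theta$ is a scalar $\lambda$, the trace is $\lambda$, and (3) holds with $\Phi_V(\Theta)=q\lambda/(1+q)$.

What this is for: we study labelled lattice paths in an $m\times n$ rectangle, with $g=\gcd(m,n)$. Reading every $(n/g)$-th North step cuts a path into $n/g$ words of length $g$. Consecutive words are related by local inequalities, and the last word is related to the first one *rotated by one place*. The weighted sum over such closed chains of words will be a trace $\mathrm{Tr}(\Theta\,\omega P_c)$, where $c$ is an extra letter marking the places at which the path may start. Formula (3) then says exactly how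 the sum depends on the starting height.

## 2. Labelled rectangular paths and two identities

Throughout, $m,n\ge1$, $g=\gcd(m,n)$, $(m,n)=g(m_0,n_0)$, and $y=m/n=m_0/n_0$. We write $[P]\in\{0,1\}$ for the indicator of a statement $P$. Put $\varepsilon=1$ if $n_0=1$ and $\varepsilon=0$ otherwise.

**Paths.** An element $\pi\in\mathrm{LRP}(m,n)$ is a path from $(0,0)$ to $(m,n)$ made of unit North and East steps, whose last step is East. Its North steps are numbered $1,\dots,n$ from bottom to top and carry positive integer labels $w_1,\dots,w_n$ that strictly increase along each maximal run of consecutive North steps. Put $x^\pi=\prod_i x_{w_i}$.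

**Levels.** The *level* of a lattice point $(h,v)$ is $yv-h$. A North step raises the level by $y$, an East step lowers it by $1$. Both $(0,0)$ and $(m,n)$ have level $0$. For a step $s$ let $s^-,s^+$ be the levels of its start and end. If the $i$-th North step starts at $(h_i,i-1)$, let $a_i=y(i-1)-h_i$ be its start level.

**Area.** $\mathrm{area}(\pi)=\sum_i\lfloor a_i-\min_ja_j\rfloor$.

**Dinv.** The cells above $\pi$ are the unit cells of the rectangle to the left of $\pi$. For such a cell $c$, $\mathrm{arm}(c)$ is the number of cells strictly between $c$ and the North step of $\pi$ in its row, and $\mathrm{leg}(c)$ the number of cells strictly between $c$ and the East step of $\pi$ in its column. Then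
$$\mathrm{dinv}(\pi)=\mathrm{tdinv}(\pi)+c_1(\pi)-c_2(\pi)+\mathrm{bonus}(\pi),$$
where

- $\mathrm{tdinv}(\pi)$ is the number of pairs $(i,j)$ with $w_i<w_j$ and one of: $a_j=a_i$ and $i<j$; $a_i<a_j<a_i+y$; $a_j=a_i+y$ and $j<i$;
- $c_1(\pi)$ counts cells above $\pi$ with $\mathrm{arm}\cdot n>\mathrm{leg}\cdot m$ and $(\mathrm{arm}+1)n\le(\mathrm{leg}+1)m$ (no such cell if $m\le n$);
- $c_2(\pi)$ counts cells above $\pi$ with $\mathrm{arm}\cdot n\le\mathrm{leg}\cdot m$ and $(\mathrm{leg}+1)m<(\mathrm{arm}+1)n$ (no such cell if $m\ge n$);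
- $\mathrm{bonus}(\pi)=\#\{i:a_i<0\}$.

*Example.* $(m,n)=(2,3)$, path $NENNE$, $y=\frac23$. Here $h=(0,1,1)$ and $a=(0,-\frac13,\frac13)$. The levels above the minimum are $(\frac13,0,\frac23)$, so the area is $0$. The cells above the path are in column $0$, rows $1$ and $2$ (counted from $0$), with arms $0,0$ and legs $0,1$. Only the first counts in $c_2$ (since $0\le0$ and $2<3$; for the second, $4\not<3$). So $c_1=0$, $c_2=1$, $\mathrm{bonus}=1$, and $\mathrm{dinv}=\mathrm{tdinv}=[w_2<w_1]+[w_1<w_3]$. The pair of rows $2,3$ has $a_3=a_2+y$ but $3>2$, so it does not count.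

**The symmetric functions $p_{m,n}$.** $\Lambda$ is the ring of symmetric functions in $X=x_1,x_2,\dots$ over $\mathbb Q(q,t)$, and $M=(1-q)(1-t)$. Let $F[X+M/z]$ be the image of $F$ under $p_j\mapsto p_j+(1-q^j)(1-t^j)z^{-j}$, and for $k\in\mathbb Z$ let
$$D_kF=\Big(F[X+M/z]\sum_{i\ge0}(-z)^ie_i\Big)\Big|_{z^k}.$$
Put $[D,D']=DD'-D'D$ for operators, $Q_{1,0}=D_0$, and let $Q_{0,1}$ be multiplication by $-e_1$. Every coprime pair $(u,v)$ with $u,v\ge1$ has a unique decomposition $(u,v)=(u_1,v_1)+(u_2,v_2)$ with nonnegative entries and $u_2v_1-v_2u_1=1$; recursively $Q_{u,v}=\frac1M[Q_{u_1,v_1},Q_{u_2,v_2}]$. For example $Q_{1,k}=D_k$. With $(m_0,n_0)=(u_1,v_1)+(u_2,v_2)$ the decomposition above, put for $k\ge1$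
$$Q_{km_0,kn_0}=\tfrac1M\big[Q_{u_1,v_1},Q_{(k-1)m_0+u_2,(k-1)n_0+v_2}\big],\qquad \theta_k=(-1)^{kn_0}\big(1-(qt)^{-1}\big)Q_{km_0,kn_0}.$$
Define $R_j$ ($j\ge1$) by
$$\sum_{j\ge1}(-1)^{j-1}\big(1-(qt)^{-j}\big)\frac{R_jz^j}{j}=\log\Big(1+\sum_{k\ge1}\theta_kz^k\Big),$$
and $p_{m,n}=(-1)^{g-1}R_g\cdot1$. Then $p_{m,n}=(-1)^nQ_{m,n}\cdot1$ when $g=1$; also $p_{1,n}=e_n$, $p_{n,n}=(-1)^{n-1}\nabla p_n$, and $p_{2,2}=s_2+(q+t+qt)s_{11}$.

The question, from Alessandro Iraci, Roberto Pagaria, Giovanni Paolini, Anna Vanden Wyngaerd, "Rectangular analogues of the square paths conjecture and the univariate Delta conjecture", arXiv:2206.00131 (2022), is whether the next identity is true. It is.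

**Theorem B.** For all positive integers $m,n$,
$$\frac{[m]_q}{[g]_q}\,p_{m,n}=\sum_{\pi\in\mathrm{LRP}(m,n)}q^{\mathrm{dinv}(\pi)}t^{\mathrm{area}(\pi)}x^\pi.\tag{5}$$

**Dyck paths and touch points.** After the East steps at a height $<n$ the path stands at the start of a North step, and it ends at level $0\ge a_1$. So $\min_ja_j$ is the minimal level on $\pi$. A *Dyck path* is a $\pi$ with $\min_ja_j=0$, so that it stays weakly above the diagonal and $a_1=0$. Its points on the diagonal are $s(m_0,n_0)$, where $s$ runs over $0$ and the partial sums of a composition $\alpha\models g$, its *touch composition*. Let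
$$k(\pi)=\#\{i:a_i=\min_ja_j\},\qquad E_k=\sum_{\pi\text{ Dyck},\,k(\pi)=k}q^{\mathrm{dinv}(\pi)}t^{\mathrm{area}(\pi)}x^\pi.$$
On a Dyck path a diagonal point other than $(m,n)$ cannot be followed by an East step, so it is followed by a North step and $k(\pi)=\ell(\alpha)$. In general $a_i=a_j$ forces $y(i-j)\in\mathbb Z$, i.e. $i\equiv j\pmod{n_0}$. So $1\le k(\pi)\le g$.

**Theorem A.** For $1\le k\le g$,
$$\sum_{\pi\in\mathrm{LRP}(m,n),\,k(\pi)=k}q^{\mathrm{dinv}(\pi)}t^{\mathrm{area}(\pi)}x^\pi=\frac{[m]_q}{[k]_q}E_k.\tag{6}$$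

Theorem A is purely combinatorial and is proved in full below, without any shuffle theorem. Theorem B follows from it with two published results (Section 4).

**Hand cases.**

*$m=1$.* The only path is $N^nE$. It has $a_i=(i-1)/n$, no cells above it, no tdinv pairs, area $0$. The sum is $e_n=p_{1,n}$.

*$n=1$.* The path is $E^hNE^{m-h}$ with $0\le h\le m-1$, $a_1=-h$, area $0$, bonus $[h>0]$. The cells above have leg $0$ and arms $0,\dots,h-1$. The $c_1$ condition is $\mathrm{arm}>0$ and $\mathrm{arm}+1\le m$, giving $h-1$ cells when $h\ge1$, and $c_2=0$. So $\mathrm{dinv}=h$ and the sum is $[m]_qe_1$. On the other side, $(m,1)=(m-1,1)+(1,0)$, so $Q_{m,1}=\frac1M[Q_{m-1,1},D_0]$. We have $D_0\cdot1=1$ and $D_0e_1=(e_1+M/z)(1-ze_1+\cdots)|_{z^0}=(1-M)e_1$. Starting from $Q_{0,1}\cdot1=-e_1$, induction gives $Q_{m,1}\cdot1=\frac1M(-e_1+(1-M)e_1)=-e_1$. So $p_{m,1}=e_1$, and (5) holds.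

*$m=n=2$.* Here $y=1$, $c_1=c_2=0$.

- $NNEE$: $a=(0,1)$, area $1$, dinv $0$; contribution $t\,s_{11}$.
- $NENE$: $a=(0,0)$, area $0$, $\mathrm{dinv}=[w_1<w_2]$; contribution $s_2+q\,s_{11}$.
- $ENNE$: $a=(-1,0)$, area $1$, tdinv $0$, bonus $1$; contribution $qt\,s_{11}$.

The total is $s_2+(q+t+qt)s_{11}=p_{2,2}$. By touch number, $k=2$ gives $E_2=s_2+qs_{11}=\frac{[2]_q}{[2]_q}E_2$, and $k=1$ gives $(1+q)t\,s_{11}=\frac{[2]_q}{[1]_q}E_1$.

## 3. The cycle lemma at $q=1$, and an orbit that breaks it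

The factor $m/k$ at $q=1$ suggests cyclic rotation of paths, and at $q=1$ that is a full proof.

**Lemma 2 (Theorem A at $q=1$).** $\displaystyle\sum_{k(\pi)=k}t^{\mathrm{area}(\pi)}x^\pi=\frac mk\,E_k\big|_{q=1}$.

*Proof.* Take a Dyck path $D$ with $k(D)=k$ and one of its $m$ East steps. Cut $D$ right after that step and exchange the two pieces, carrying the labels along. The result ends with an East step. No run of North steps is cut, and none is created, since $D$ ends with an East step. The old origin becomes a marked minimal-level point followed by a North step. Conversely, take $\pi$ with $k(\pi)=k$ and mark one of its $k$ minimal-level points that start a North step. The step before it (cyclically) is East, since a North step would come from a lower level and the last step of $\pi$ is East. Cutting there gives a Dyck path together with the East step that ended $\pi$. These maps are inverse to each other. They preserve the multiset of pairs (level above the minimum,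 label), hence area, $x^\pi$ and $k$. So $m\,E_k|_{q=1}=k\sum_{k(\pi)=k}t^{\mathrm{area}}x^\pi$. $\square$

With $q$ one would like the $m$ rotations of a Dyck path $D$ with $k(D)=1$ to have dinv equal to $\mathrm{dinv}(D)+0,1,\dots,m-1$. Take $m=n=3$, where $c_1=c_2=0$, and the path $NNENEE$ with $a=(0,1,1)$. Its other rotations are $NEENNE$ with $a=(0,-1,0)$ and $ENNENE$ with $a=(-1,0,0)$.

- $D$ with labels $(1,2,3)$: dinv $1$ (rows $2,3$). $NEENNE$ with labels $(3,1,2)$: the only tdinv pair is $(i,j)=(2,1)$ (as $a_1=a_2+1$, $1<2$), bonus $1$, dinv $2$. $ENNENE$ with labels $(1,2,3)$: tdinv $1$, bonus $1$, dinv $2$. Orbit sum: $q+2q^2$.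
- $D$ with labels $(1,3,2)$: dinv $0$. $NEENNE$ with labels $(2,1,3)$: pairs $(2,1)$ and $(1,3)$, bonus $1$, dinv $3$. $ENNENE$ with labels $(1,3,2)$: dinv $1$. Orbit sum: $1+q+q^3$.

Neither is a power of $q$ times $[3]_q$, so the argument stops at a single orbit. But the two orbits together give $1+2q+2q^2+q^3=[3]_q(q+1)$, which is right. The two Dyck paths have the same multiset $\{(0,1),(1,2),(1,3)\}$ of pairs (level, label). So we must sum over all paths with a given multiset of (level above the minimum, label). Separating by starting height above the lowest line, the four paths starting at height $1$ give $q+2q^2+q^3=q\,[2]_q\,(1+q)$, and the two Dyck paths give $1+q$. The extra factor $[2]_q$ is the $[r_c]_q$ of Proposition 1. We return to this example as $\mathcal V^{\rm ex}$.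

## 4. Reduction of Theorem B to Theorem A

**Step 1: two quoted results.** The purpose is to expand $p_{m,n}$ in the series $E_k$. The operators $Q_{km_0,kn_0}$, $k\ge1$, commute (F. Bergeron–Garsia–Leven–Xin, "BGLX"). The elements $\frac{qt}{qt-1}h_k[X(\frac1{qt}-1)]$ freely generate $\Lambda$, because $p_j[X(\frac1{qt}-1)]=((qt)^{-j}-1)p_j$ is a nonzero multiple of $p_j$. So there is a unique algebra homomorphism $f\mapsto\hat f$, $\Lambda\to\mathrm{End}(\Lambda)$, sending these elements to $Q_{km_0,kn_0}$.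

The Haglund–Morse–Zabrocki operators are
$$C_aF=(-1/q)^{a-1}F\big[X-(1-q^{-1})/z\big]\sum_{k\ge0}z^kh_k\Big|_{z^a},$$
where the bracket means $p_j\mapsto p_j-(1-q^{-j})z^{-j}$, and $C_\alpha=C_{\alpha_1}C_{\alpha_2}\cdots$. We use them only through the two facts below. For example $C_21=-h_2/q$ and $C_1C_11=h_1^2-(1-q^{-1})h_2$.

**Fact (M).** [Compositional $(km,kn)$-shuffle theorem: conjectured in BGLX, *Compositional $(km,kn)$-shuffle conjectures*, IMRN 2016; proved by A. Mellit, *Toric braids and $(m,n)$-parking functions*, Duke Math. J. 170 (2021).] For $\alpha\models g$,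
$$(-1)^{g(n_0+1)}\,\widehat{C_\alpha1}\cdot1=\sum_{\pi\text{ Dyck with touch composition }\alpha}q^{\mathrm{dinv}'(\pi)}t^{\mathrm{area}(\pi)}x^\pi .$$
Here $\mathrm{dinv}'=\mathrm{tdinv}+\mathrm{dinv}(\text{path})-\mathrm{maxtdinv}$. The number $\mathrm{dinv}(\text{path})$ counts cells above the path with $\mathrm{arm}\cdot n\le(\mathrm{leg}+1)m$ and $\mathrm{leg}\cdot m<(\mathrm{arm}+1)n$, and maxtdinv is the maximum of tdinv over labellings of the path.

We use (M) only summed over all $\alpha$ of a fixed length, so the order in which the parts of $\alpha$ are read along the path does not matter.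

**Fact (HMZ).** [Haglund–Morse–Zabrocki, Canad. J. Math. 64 (2012).] $E_{g,k}=\sum_{\alpha\models g,\,\ell(\alpha)=k}C_\alpha1$, where $E_{g,k}$ is defined by $e_g[X\frac{1-z}{1-q}]=\sum_{k=1}^g\frac{(z;q)_k}{(q;q)_k}E_{g,k}$.

For $g=2$ and $z=q$ this says $C_21+C_1C_11=e_2$, and indeed the sum is $h_1^2-h_2$.

**Step 2: the published conventions agree with ours.** This step makes (M) a statement about the tdinv and $x^\pi$ of Section 2.

*tdinv.* In BGLX, tdinv counts pairs with $w_i<w_j$ and $\mathrm{rank}_i<\mathrm{rank}_j<\mathrm{rank}_i+m$, where $\mathrm{rank}_i=na_i+\lfloor h_i/m_0\rfloor$. Here $na_i=m(i-1)-nh_i$ and $m$ are multiples of $g$. As $0\le h_i<m$, the floors lie in $\{0,\dots,g-1\}$ and differ by less than $g$. So a strict inequality between $a_j$ and $a_i$, or between $a_j$ and $a_i+y$, decides the corresponding rank inequality. If $a_j=a_i$, then $h_j-h_i=y(j-i)$ is an integer, so $n_0\mid j-i$ and it is the multiple $m_0\frac{j-i}{n_0}$ of $m_0$.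 Hence $\mathrm{rank}_j-\mathrm{rank}_i=\frac{j-i}{n_0}$, and $\mathrm{rank}_i<\mathrm{rank}_j\iff i<j$. If $a_j=a_i+y$, then $h_j-h_i=y(j-i-1)$, and likewise $\mathrm{rank}_j-\mathrm{rank}_i-m=\frac{j-i-1}{n_0}$. This is negative iff $j\le i$, i.e. $j<i$ (as $j\ne i$, since $y>0$). This is exactly our tdinv. It also shows that the ranks on a path are pairwise distinct.

*Monomials.* BGLX write the right side as a sum over labellings by $1,\dots,n$, increasing up columns, of $q^{\mathrm{dinv}'}t^{\mathrm{area}}F_{\mathrm{ides}}$. Here $s\in\mathrm{ides}$ iff label $s+1$ has larger rank than label $s$, and $F_S=\sum x_{b_1}\cdots x_{b_n}$ over $b_1\le\dots\le b_n$ with $b_s<b_{s+1}$ for $s\in S$. Replace label $s$ by $b_s$. If $b_s=b_{s+1}$, then $s\notin\mathrm{ides}$, so label $s+1$ has smaller rank. Thus equal labels came from standard labels that increase in order of decreasing rank, and the standard labelling can be recovered. Pairs that become equal are counted in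 tdinv neither before (the larger standard label has the smaller rank) nor after. Ranks increase up a column, so two equal labels in a column would have been numbered decreasingly upwards. So the standard labelling is column-increasing iff the new one is column-strict. This is the form stated in (M).

**Step 3: cells as pairs of steps.** This rewrites $c_1,c_2$ in levels; we need it here and in Section 5. A cell above $\pi$ is a pair ($e$ an East step, $f$ a North step, $e$ before $f$), with $e$ in its column and $f$ in its row. We write $e<f$ for "before". If $e$ starts at $(h,v)$ and $f$ at $(h_f,r)$, then $\mathrm{arm}=h_f-h-1$ and $\mathrm{leg}=r-v$, so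
$$a_f-e^-=y\,\mathrm{leg}-(\mathrm{arm}+1),\qquad a_f-e^+=y\,\mathrm{leg}-\mathrm{arm}.$$
Dividing the defining inequalities by $n$:

- the $c_1$-condition is $a_f<e^+$ and $a_f+y\ge e^-$, with indicator $[a_f<e^+](1-[a_f+y<e^-])$;
- the $c_2$-condition is $a_f\ge e^+$ and $a_f+y<e^-$, with indicator $(1-[a_f<e^+])[a_f+y<e^-]$;
- the $\mathrm{dinv}(\text{path})$-condition is $a_f+y\ge e^+$ and $a_f<e^-$. As $a_f+y<e^+$ implies $a_f<e^-$, its indicator is $[a_f<e^-]-[a_f+y<e^+]$.

Since $A(1-B)-(1-A)B=A-B$,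
$$c_1-c_2=\sum_{e<f}\big([a_f<e^+]-[a_f+y<e^-]\big),\tag{7}$$
$$\mathrm{dinv}(\text{path})-(c_1-c_2)=\sum_{e<f}\big([e^+\le a_f<e^-]+[e^+\le a_f+y<e^-]\big).\tag{8}$$

**Step 4: $\mathrm{dinv}'=\mathrm{dinv}$ on Dyck paths.** Let $\pi$ be Dyck and fix $f$. The portion of $\pi$ before $f$ starts at level $0\le a_f$ and ends at level $a_f$. So it crosses from $>a_f$ to $\le a_f$ as often as from $\le a_f$ to $>a_f$. The down-crossings are the East steps counted by the first bracket of (8). The up-crossings are the North steps $f'<f$ with $-y<a_{f'}-a_f\le0$. In the same way, with threshold $a_f+y$, the second bracket counts the $f'<f$ with $0<a_{f'}-a_f\le y$. So (8) equals $\sum_f\#\{f'<f:-y<a_{f'}-a_f\le y\}$.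

Let $f'<f$ and $d=a_{f'}-a_f$. The pair $\{f',f\}$ satisfies the level/position condition of tdinv in exactly one way if $d\in(-y,0)$ or $d=0$ (with $i=f'$, $j=f$), or if $d\in(0,y)$ or $d=y$ (with $i=f$, $j=f'$), and in no way otherwise. So (8) is the number of pairs $(i,j)$ satisfying the level/position condition. In each such pair, $j$ follows $i$ in the lexicographic order by $(a,\text{index})$. Labelling the rows $1,\dots,n$ in that order is admissible, as $a$ increases up columns, and it realizes all these pairs. So (8) equals maxtdinv. Since $\mathrm{bonus}=0$ on Dyck paths, $\mathrm{dinv}'=\mathrm{tdinv}+c_1-c_2=\mathrm{dinv}$.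

**Step 5: $p_{m,n}$ in terms of $E_k$.** As $1-(qt)^{-1}=\frac{qt-1}{qt}$, $\theta_k$ is the image under $\hat{\ }$ of $(-1)^{kn_0}h_k[X(\frac1{qt}-1)]$. Moreover
$$1+\sum_{k\ge1}h_k[X(\tfrac1{qt}-1)]w^k=\exp\sum_{j\ge1}p_j\big((qt)^{-j}-1\big)\frac{w^j}j .$$
Put $w=(-1)^{n_0}z$ and compare with the definition of $R_j$: $(-1)^{j-1}R_j=-(-1)^{jn_0}\hat p_j$, i.e. $R_j=(-1)^{j(n_0+1)}\hat p_j$. Hence
$$p_{m,n}=(-1)^{g(n_0+1)}\,\widehat{(-1)^{g-1}p_g}\cdot1 .$$
Now divide the identity defining $E_{g,k}$ by $1-z$ and let $z\to1$. On the left, $p_\lambda[X\frac{1-z}{1-q}]$ contains one factor $1-z^{\lambda_i}$ per part, so only the term $(-1)^{g-1}p_g/g$ of $e_g$ survives, with limit $(-1)^{g-1}p_g/(1-q^g)$. On the right, $\frac{(z;q)_k}{(1-z)(q;q)_k}\to\frac{(q;q)_{k-1}}{(q;q)_k}=\frac1{1-q^k}$. So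
$$(-1)^{g-1}p_g=\sum_{k=1}^g\frac{[g]_q}{[k]_q}E_{g,k}.$$
Apply $\hat{\ }$, act on $1$, and use (HMZ), (M), Step 4 and $k(\pi)=\ell(\alpha)$:
$$p_{m,n}=\sum_{k=1}^g\frac{[g]_q}{[k]_q}E_k.\tag{9}$$
Summing (6) over $k$ gives $\sum_\pi q^{\mathrm{dinv}}t^{\mathrm{area}}x^\pi=\sum_k\frac{[m]_q}{[k]_q}E_k=\frac{[m]_q}{[g]_q}p_{m,n}$. So **Theorem A implies Theorem B**, and the rest of the lecture proves Theorem A.

## 5. Dinv as inversions plus crossings

To sum over all arrangements of given (level, label) pairs, we isolate the part of dinv that depends on the arrangement.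

**Encoding.** Write $e_i=(a_i,w_i)$. Then $\mathrm{LRP}(m,n)$ is in bijection with sequences $e_1,\dots,e_n$ such that $a_i\in y(i-1)+\mathbb Z$, $a_1\le0$, $a_n+y>0$ (last step East, i.e. $h_n<m$), and for $1\le i<n$ either $a_{i+1}<a_i+y$, or $a_{i+1}=a_i+y$ and $w_i<w_{i+1}$. Order pairs by
$$(a,w)\prec(a',w')\iff a<a',\ \text{or } a=a'\text{ and }w>w',$$
and put $(a,w)+y=(a+y,w)$. The last condition becomes $e_{i+1}\prec e_i+y$. Note that larger labels are *smaller* at equal level.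

Note that $a_i-a_f\in y(i-f)+\mathbb Z$. So $a_i-a_f\in\mathbb Z\iff i\equiv f\pmod{n_0}$, and $a_i-a_f-y\in\mathbb Z\iff i\equiv f+1\pmod{n_0}$. Define
$$\mathrm{Inv}(\pi)=\#\{i<f:\ i\equiv f\,(n_0),\ e_i\succ e_f\},\qquad\mathrm{Cross}(\pi)=\#\{i<f:\ i\equiv f+1\,(n_0),\ e_i\prec e_f+y\},$$
$$G(\pi)=\sum_f\#\{k\in\mathbb Z_{\ge0}:\ a_f<-k\le a_f+y\}.$$

**Proposition 3.** $\mathrm{dinv}(\pi)=G(\pi)+\mathrm{Inv}(\pi)+\mathrm{Cross}(\pi)+K$, where $K$ depends only on $m,n$ and the multiset $\{(a_i,w_i)\}$, and is unchanged when all levels are translated by a constant.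

*Example.* For $m=n=3$ (so $n_0=1$) and $NEENNE$ with labels $(3,1,2)$: $e=(0,3),(-1,1),(0,2)$. Then $\mathrm{Inv}=1$ (the pair $e_1\succ e_2$; note $(0,3)\prec(0,2)$), $\mathrm{Cross}=3$, $G=1$ (from $a_2=-1$, $k=0$). As $\mathrm{dinv}=2$, $K=-3$. For the Dyck path $NNENEE$ with labels $(1,2,3)$: $\mathrm{Inv}=1$, $\mathrm{Cross}=3$, $G=0$, $\mathrm{dinv}=1$, again $K=-3$.

*Proof.* Quantities with the two properties claimed for $K$ are called *of type $K$*.

**Step 1: absorb the bonus.** Fix $f$ and consider the portion of $\pi$ before $f$, from level $0$ to level $a_f$. The number of its steps starting at level $>a_f$ minus the number ending at level $>a_f$ is $[0>a_f]-[a_f>a_f]=[a_f<0]$. Hence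
$$\#\{e<f:e^+>a_f\}=\#\{e<f:e^->a_f\}+\#\{i<f:a_i>a_f\}-\#\{i<f:a_i+y>a_f\}-[a_f<0].$$
Insert this in (7) and add $\mathrm{bonus}=\sum_f[a_f<0]$:
$$c_1-c_2+\mathrm{bonus}=\sum_f\Big(\#\{e<f:a_f<e^-\le a_f+y\}-\#\{i<f:a_f-y<a_i\le a_f\}\Big).\tag{10}$$

**Step 2: eliminate the East steps.** The aim is a sum over pairs of rows. Let $\psi(b)=\max(0,\lceil b\rceil)=\#\{k\ge0:b-k>0\}$ and $\gamma(b)=\#\{k\ge0:0<b-k\le y\}=\psi(b)-\psi(b-y)$. The start levels of East steps before $f$ are $0,-1,\dots,a_1+1$ at height $0$, and $a_i+y,\dots,a_{i+1}+1$ at height $i<f$. A run with start levels $b,b-1,\dots,b'+1$ contributes $\gamma(b-a_f)-\gamma(b'-a_f)$ to the first count in (10). So that count is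
$$\gamma(-a_f)-\gamma(a_1-a_f)+\sum_{i<f}\big(\gamma(a_i-a_f+y)-\gamma(a_{i+1}-a_f)\big)=\gamma(-a_f)+\sum_{i<f}\big(\gamma(a_i-a_f+y)-\gamma(a_i-a_f)\big),$$
where the term $\gamma(a_f-a_f)=\gamma(0)=0$ was dropped. As $\sum_f\gamma(-a_f)=G(\pi)$,
$$c_1-c_2+\mathrm{bonus}=G(\pi)+\sum_{i<f}\Delta(a_i-a_f),\qquad\Delta(d)=\psi(d+y)-2\psi(d)+\psi(d-y)-[-y<d\le0].\tag{11}$$

**Step 3: only the antisymmetric part of $\Delta$ sees the arrangement.** We compute it. Checking $d>0$, $d=0$, $d<0$ separately gives $\psi(d)-\psi(-d)=\lfloor d\rfloor+[d>0]-[d\in\mathbb Z_{>0}]$. With $\beta(d)=\lfloor d+y\rfloor-2\lfloor d\rfloor+\lfloor d-y\rfloor$, which is $1$-periodic,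
$$\begin{aligned}\Delta(d)-\Delta(-d)=\beta(d)&+\big\{[d>-y]-2[d>0]+[d>y]-[-y<d\le0]+[0\le d<y]\big\}\\&-[d+y\in\mathbb Z_{>0}]+2[d\in\mathbb Z_{>0}]-[d-y\in\mathbb Z_{>0}].\end{aligned}$$
The brace has value $0$ for $d\le-y$; $1-1=0$ for $-y<d<0$; $1-1+1=1$ for $d=0$; $1-2+1=0$ for $0<d<y$; $1-2=-1$ for $d=y$; and $1-2+1=0$ for $d>y$. So it is $[d=0]-[d=y]$, and
$$\Delta(d)-\Delta(-d)=\beta(d)+[d=0]+2[d\in\mathbb Z_{>0}]-[d-y\in\mathbb Z_{\ge0}]-[d+y\in\mathbb Z_{>0}].\tag{12}$$
Write $\Delta(d)=\frac12(\Delta(d)+\Delta(-d))+\frac12(\Delta(d)-\Delta(-d))$ and sum over $i<f$ with $d=a_i-a_f$. The symmetric part and $\#\{i<f:a_i=a_f\}$ depend only on the multiset, and $\sum_{i<f}\beta(a_i-a_f)=\sum_{i<f}\beta(y(i-f))$ only on $m,n$. Put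
$$\mathrm{Inv}^\circ=\#\{i<f:a_i-a_f\in\mathbb Z_{>0}\},\qquad\mathrm{Cross}^\circ=\#\{i<f:a_f+y-a_i\in\mathbb Z_{>0}\}.$$
Then
$$\#\{i<f:a_i-a_f-y\in\mathbb Z_{\ge0}\}=\#\{i<f:i\equiv f+1\,(n_0)\}-\mathrm{Cross}^\circ,$$
$$\#\{i<f:a_i+y-a_f\in\mathbb Z_{>0}\}=\#\{(i,f):i\ne f,\ a_i+y-a_f\in\mathbb Z_{>0}\}-\mathrm{Cross}^\circ;$$
in the second line we subtract the pairs with $f<i$, and these are counted by $\mathrm{Cross}^\circ$ after renaming. Each of the last two terms of (12) enters with factor $-\frac12$, so together they give $\mathrm{Cross}^\circ$ up to type $K$. Hence $c_1-c_2+\mathrm{bonus}=G+\mathrm{Inv}^\circ+\mathrm{Cross}^\circ+(\text{type }K)$.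

**Step 4: tdinv supplies the ties.** By definition (rename $i\leftrightarrow f$ in the last term)
$$\mathrm{tdinv}=\#\{(i,j):w_i<w_j,\ a_i<a_j<a_i+y\}+\#\{i<f:a_i=a_f,\ w_i<w_f\}+\#\{i<f:a_i=a_f+y,\ w_f<w_i\}.$$
The first term is of type $K$. The second counts the ties $a_i=a_f$ with $e_i\succ e_f$, and completes $\mathrm{Inv}^\circ$ to $\mathrm{Inv}$. The third counts the ties $a_i=a_f+y$ with $e_i\prec e_f+y$, and completes $\mathrm{Cross}^\circ$ to $\mathrm{Cross}$. All type-$K$ quantities used depend on levels only through differences. $\square$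

## 6. Types, starting heights, and where $[m]_q$ comes from

All levels lie in $\frac1{n_0}\mathbb Z$. Say a level has *class* $\rho\in\mathbb Z/n_0$ if it is $\equiv\rho y$ mod $1$. As $\gcd(m_0,n_0)=1$, every element of $\frac1{n_0}\mathbb Z$ has exactly one class.

**Definition (type).** For $\pi\in\mathrm{LRP}(m,n)$ let $x=-\min_ja_j\ge0$ (the starting height above the lowest line), $\ell_i=a_i+x$, and $\delta$ the class of $x$. Then $\ell_i$ has class $\delta+i-1$. The *type* of $\pi$ is $\mathcal V=(V_\rho)_{\rho\in\mathbb Z/n_0}$, where $V_\rho$ is the multiset of the pairs $(\ell_i,w_i)$ of class $\rho$.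

So $|V_\rho|=g$, and the minimal level in $\mathcal V$ is $0$; only such $\mathcal V$ are considered. Let $\Pi_x(\mathcal V)$ be the set of $\pi$ with given $x\in\frac1{n_0}\mathbb Z_{\ge0}$ and $\mathcal V$. The numbers $\mathrm{area}=\sum\lfloor\ell_i\rfloor$, $x^\pi$, $K$ and $k(\pi)=k(\mathcal V)$ (the number of entries of level $0$) depend only on $\mathcal V$, and
$$G(\pi)=G_x(\mathcal V):=\sum_f\#\{k\ge0:\ell_f<x-k\le\ell_f+y\}.$$
Put
$$U_>=\#\{v\in V_{\delta-1}:\mathrm{level}(v)+y>x\},\qquad r_x(\mathcal V)=U_>-\#\{v\in V_\delta:\mathrm{level}(v)>x\}.$$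
Dyck paths are the paths with $x=0$. For $x=0$ we have $\delta=0$, $U_>=g$, $G_0=0$, and $r_0=g-(g-k(\mathcal V))=k(\mathcal V)\ge1$.

*Example.* The path $NENNE$ of Section 2 has $\ell=(\frac13,0,\frac23)$ and $x=\frac13$. As $\frac13\equiv2\cdot\frac23$ mod $1$, $\delta=2$, and the rows have classes $2,0,1$. The Dyck path of the same type is $NNENE$, with levels $(0,\frac23,\frac13)$ and labels $(w_2,w_3,w_1)$. Its tdinv is again $[w_2<w_1]+[w_1<w_3]$, and $c_2=1$, $c_1=\mathrm{bonus}=0$. So its dinv is one less. Its two East steps end at levels $\frac13$ and $0$, and $r_{1/3}=1$, $G_{1/3}=1$.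

**Lemma 4.** If $\Pi_0(\mathcal V)\ne\emptyset$, then $r_x\ge0$ for all $x$, and $\sum_{x\in\frac1{n_0}\mathbb Z_{\ge0}}q^{G_x(\mathcal V)}[r_x(\mathcal V)]_q=[m]_q$. More precisely, $r_x$ and $G_x$ are the numbers of East steps ending at level $x$, respectively below level $x$, on any Dyck path of type $\mathcal V$.

*Proof.* Take $\pi_0\in\Pi_0(\mathcal V)$, so $\ell_1=0$, and put $\ell_{n+1}=\ell_1$. For $1\le i\le n$ the East steps at height $i$ have end levels $\ell_i+y-1,\dots,\ell_{i+1}$, and these are all $m$ East steps. One of them ends at level $x$ iff $\ell_{i+1}$ has class $\delta$ (equivalently $\ell_i$ has class $\delta-1$) and $\ell_{i+1}\le x<\ell_i+y$. Since $\ell_{i+1}\le\ell_i+y$, the condition $\ell_{i+1}>x$ forces $\ell_i+y>x$. So the number of such $i$ is $U_>-\#\{v\in V_\delta:\mathrm{level}(v)>x\}=r_x$.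

East steps ending in $[x-k-1,x-k)$ are those going from level $\ge x-k$ to level $<x-k$. Since $\pi_0$ starts and ends at the same level, their number equals that of the North steps with $\ell_f<x-k\le\ell_f+y$. Summing over $k\ge0$, exactly $G_x$ East steps end below level $x$. Number the $m$ East steps $0,\dots,m-1$ by increasing end level: those ending at level $x$ get the numbers $G_x,\dots,G_x+r_x-1$. This gives the identity. $\square$

**Theorem 5.** For every $\mathcal V$ there is $\Phi(\mathcal V)\in\mathbb Q(q)$ such that for all $x$ with $r_x\ge1$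
$$\sum_{\pi\in\Pi_x(\mathcal V)}q^{\mathrm{Inv}(\pi)+\mathrm{Cross}(\pi)}=q^{1-\varepsilon g}\,[r_x(\mathcal V)]_q\,\Phi(\mathcal V),\tag{13}$$
while $\Pi_x(\mathcal V)=\emptyset$ if $r_x\le0$.

**Theorem 5 implies Theorem A.** By Proposition 3, $\sum_{\Pi_x(\mathcal V)}q^{\mathrm{dinv}}=q^{K+G_x+1-\varepsilon g}[r_x]_q\Phi(\mathcal V)$ if $r_x\ge1$, and it is $0$ otherwise. For $x=0$ we have $G_0=0$ and $r_0=k(\mathcal V)\ge1$. If $\Pi_0(\mathcal V)=\emptyset$, then $\Phi(\mathcal V)=0$ and all these sums vanish. If $\Pi_0(\mathcal V)\ne\emptyset$, then $r_x\ge0$ by Lemma 4, and for all $x$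
$$\sum_{\pi\in\Pi_x(\mathcal V)}q^{\mathrm{dinv}(\pi)}=q^{G_x(\mathcal V)}\frac{[r_x(\mathcal V)]_q}{[k(\mathcal V)]_q}\sum_{\pi\in\Pi_0(\mathcal V)}q^{\mathrm{dinv}(\pi)}.\tag{14}$$
Summing over $x$ with Lemma 4 turns the factor into $[m]_q/[k(\mathcal V)]_q$. Multiply by $t^{\mathrm{area}}x^\pi$ and sum over $\mathcal V$ with $k(\mathcal V)=k$. This is (6). $\square$

In the example $\mathcal V^{\rm ex}$ of Section 3, with $x=1$: $U_>=2$, $r_1=2$, $G_1=1$, $k=1$. So (14) reads $q+2q^2+q^3=q[2]_q(1+q)$, as found there.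

It remains to prove Theorem 5. Its shape, a factor $[r_x]_q$ times something independent of $x$, is that of (3).

## 7. Proof of the rotation trace

**Step 1: a trace form.** To compute traces on $H$ we need the coefficient of $T_w$ in an element. Let $\tau:H\to\mathbb Q(q)$ be linear with $\tau(T_w)=\delta_{w,1}$.

**Lemma 6.** $\tau(T_uT_v)=q^{\ell(u)}\delta_{uv,1}$. Hence $\tau(hh')=\tau(h'h)$, and the coefficient of $T_w$ in $h$ is $q^{-\ell(w)}\tau(hT_{w^{-1}})$.

*Proof.* Induct on $\ell(v)$; $v=1$ is clear. Let $v=sv'$ with $s$ a simple transposition and $\ell(v)=\ell(v')+1$. If $\ell(us)>\ell(u)$, then $\tau(T_uT_v)=\tau(T_{us}T_{v'})=q^{\ell(us)}\delta_{uv,1}$. This is $0$: if $uv=1$, then $us=v'^{-1}$ would be shorter than $u=v^{-1}$. So both sides vanish. If $\ell(us)<\ell(u)$, then $T_uT_s=qT_{us}+(q-1)T_u$ and $\tau(T_uT_v)=q\cdot q^{\ell(u)-1}\delta_{uv,1}+(q-1)q^{\ell(u)}\delta_{uv',1}$. Here $uv'=1$ is impossible, since then $us=v'^{-1}s=v^{-1}$ would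 be longer than $u=v'^{-1}$. The value is symmetric in $u,v$, because $uv=1\iff vu=1$, and then $\ell(u)=\ell(v)$. Applying the formula to $h=\sum_uh_uT_u$ gives $\tau(hT_{w^{-1}})=q^{\ell(w)}h_w$. $\square$

**Step 2: word modules inside and below $H$.** This reduces Proposition 1 to $U_V=H$. Let $V=\{b_1\preceq\dots\preceq b_g\}$. For $w\in S_g$ put $b(w)=(b_{w_1},\dots,b_{w_g})$ and $\mathrm{inv}_0(w)=\#\{p<p':w_p>w_{p'},\ b_{w_p}=b_{w_{p'}}\}$, and define
$$\iota:U_V\to H,\ \ \iota(v)=\sum_{b(w)=v}T_w;\qquad\varpi:H\to U_V,\ \ \varpi(T_w)=q^{\mathrm{inv}_0(w)}b(w).$$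

**Lemma 7.** $\iota$ and $\varpi$ commute with the right action of each $T_i$; $\iota$ is injective, so $U_V$ is a right $H$-module; and $\varpi\iota=\kappa_V\,\mathrm{id}$ with $\kappa_V=\prod_c[r_c]_q!$.

*Proof.* Let $b(w)=v$. If $v_i\ne v_{i+1}$, then $w_i<w_{i+1}\iff v_i\prec v_{i+1}$ and $\mathrm{inv}_0(ws_i)=\mathrm{inv}_0(w)$, so (1) and (2) match for both maps. Suppose $v_i=v_{i+1}$ and $w_i<w_{i+1}$. For $\iota$, group the terms in pairs:
$$(T_w+T_{ws_i})T_i=T_{ws_i}+qT_w+(q-1)T_{ws_i}=q(T_w+T_{ws_i}).$$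
For $\varpi$, let $e=\mathrm{inv}_0(w)$, so $\mathrm{inv}_0(ws_i)=e+1$. Then $\varpi(T_wT_i)=q^{e+1}v=\varpi(T_w)T_i$, and $\varpi(T_{ws_i}T_i)=q\cdot q^ev+(q-1)q^{e+1}v=q^{e+2}v=\varpi(T_{ws_i})T_i$. The supports of the $\iota(v)$ are disjoint, so $\iota$ is injective, and the relations of $H$ hold on $U_V$. Finally $\varpi\iota(v)=\sum_{b(w)=v}q^{\mathrm{inv}_0(w)}v$. The indices belonging to each letter $c$ fill the positions of $c$ in any order, independently. $\square$

**Step 3: a central element.** This element will be the only thing that survives of the rotation. Put $J_1=0$ and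
$$J_k=\sum_{a=1}^{k-1}q^{a-k+1}\,T_a\cdots T_{k-2}T_{k-1}T_{k-2}\cdots T_a,\qquad\zeta_g=J_gJ_{g-1}\cdots J_2,\quad\zeta_1=1,$$
where $H_k\subset H_g$ for $k\le g$. We use, for $k\ge2$ and $1\le i\le k-2$,
$$T_i(T_{k-1}\cdots T_1)=(T_{k-1}\cdots T_1)T_{i+1},\qquad T_{i+1}(T_1\cdots T_{k-1})=(T_1\cdots T_{k-1})T_i.\tag{15}$$
For the first, start from the right side: move $T_{i+1}$ left past $T_1,\dots,T_{i-1}$, use $T_{i+1}T_iT_{i+1}=T_iT_{i+1}T_i$, and move the left $T_i$ past $T_{i+2},\dots,T_{k-1}$. The second is its image under the anti-automorphism fixing all $T_i$.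

**Lemma 8.** $\zeta_g$ is central in $H_g$.

*Proof.* For $a<k$, use $T_{k-1}T_kT_{k-1}=T_kT_{k-1}T_k$ and the fact that $T_k$ commutes with $T_a,\dots,T_{k-2}$:
$$T_a\cdots T_{k-1}T_kT_{k-1}\cdots T_a=T_k(T_a\cdots T_{k-1}\cdots T_a)T_k,\quad\text{so}\quad J_{k+1}=T_k+q^{-1}T_kJ_kT_k.\tag{16}$$
Since $q^{-1}T_k^2=1+(1-q^{-1})T_k$, the elements $\mathcal L_k=1+(1-q^{-1})J_k$ satisfy $\mathcal L_1=1$ and $\mathcal L_{k+1}=q^{-1}T_k\mathcal L_kT_k$. So $\mathcal L_k=q^{1-k}T_{k-1}\cdots T_1T_1\cdots T_{k-1}$. By (15), $T_i$ with $i\le k-2$ passes through the first half as $T_{i+1}$ and through the second half back as $T_i$. So $J_k$ commutes with $T_i$ for $i\le k-2$, and obviously for $i\ge k+1$. In particular the $J$'s commute with each other. From (16), $J_{k+1}T_k^{-1}=1+q^{-1}T_kJ_k$, hence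
$$T_kJ_kJ_{k+1}T_k^{-1}=T_kJ_k+q^{-1}T_kJ_kT_kJ_k=J_{k+1}J_k=J_kJ_{k+1}.$$
So for $i\ge2$, $T_i$ commutes with $J_{i+1}J_i$ and with all other $J_k$; and $T_1$ commutes with $J_2=T_1$ and with $J_k$, $k\ge3$. $\square$

**Step 4: the trace on $H$ itself.** This is (3) for words without repetition. Identify the words in $1,\dots,g$ without repetition with the $T_w$. Every $H$-endomorphism of the right module $H$ is a left multiplication $L_\theta$.

**Lemma 9.** For $\theta\in H$ and $1\le c\le g$, $\mathrm{Tr}_H(L_\theta\,\omega P_c)=q^{c-g}\varphi(\theta)$, where $\varphi(\theta)=\tau(\theta\zeta_g)$ satisfies $\varphi(\theta\theta')=\varphi(\theta'\theta)$.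

*Proof.* By Lemma 6 the trace is $\tau(\theta Z_c)$ with $Z_c=\sum_{w_g=c}q^{-\ell(w)}T_{\omega(w)}T_{w^{-1}}$. We show $Z_c=q^{c-g}\zeta_g$.

*Factorization of $Z_c$.* Let $x_c=s_c\cdots s_{g-1}$, with word $1,\dots,c-1,c+1,\dots,g,c$, and $y_c=s_{c-1}\cdots s_1$, with word $c,1,\dots,c-1,c+1,\dots,g$. The $w$ with $w_g=c$ are $w=x_cu$, $u\in S_{g-1}$. As $x_c$ increases on positions $1,\dots,g-1$ and ends in $c$, counting inversions gives $\ell(x_cu)=g-c+\ell(u)=\ell(x_c)+\ell(u)$. Let $u^+(1)=1$ and $u^+(p+1)=u(p)+1$. Since $y_c(1)=c$ and $y_c(k+1)=x_c(k)$, we have $\omega(w)=y_cu^+$. As $y_c$ increases on positions $2,\dots,g$, $\ell(y_cu^+)=\ell(y_c)+\ell(u^+)$. Therefore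
$$Z_c=q^{-(g-c)}\,T_{c-1}\cdots T_1\;Q\;T_{g-1}\cdots T_c,\qquad Q=\sum_{u\in S_{g-1}}q^{-\ell(u)}T_{u^+}T_{u^{-1}},$$
and in particular
$$Z_{c+1}T_c=q\,T_cZ_c\qquad(1\le c<g).\tag{17}$$

*The case $c=g$.* Let $\Gamma_g=T_{g-1}\cdots T_1$. By (15), $\Gamma_gT_{i+1}=T_i\Gamma_g$ for $1\le i\le g-2$, so $\Gamma_gT_{u^+}=T_u\Gamma_g$, and
$$Z_g=\Gamma_gQ=\sum_{u\in S_{g-1}}q^{-\ell(u)}T_u\Gamma_gT_{u^{-1}}.$$
We claim $Z_g=\zeta_g$, by induction on $g$; $g=1$ is clear. For $g\ge2$ write $u=x'_au'$ with $x'_a=s_a\cdots s_{g-2}$ ($1\le a\le g-1$), $u'\in S_{g-2}$ (trivial if $g=2$), $\ell(u)=g-1-a+\ell(u')$. As $\Gamma_g=T_{g-1}\Gamma_{g-1}$ and $T_{g-1}$ commutes with $T_{u'}$,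
$$\sum_{u'}q^{-\ell(u')}T_{u'}\Gamma_gT_{u'^{-1}}=T_{g-1}Z_{g-1}=T_{g-1}\zeta_{g-1}.$$
Since $\zeta_{g-1}$ is central in $H_{g-1}$, it can be moved to the right:
$$Z_g=\sum_{a=1}^{g-1}q^{-(g-1-a)}\,T_a\cdots T_{g-2}\,T_{g-1}\,T_{g-2}\cdots T_a\,\zeta_{g-1}=J_g\zeta_{g-1}=\zeta_g.$$

*Descending induction on $c$.* If $Z_{c+1}=q^{c+1-g}\zeta_g$, which is central, then (17) gives $qT_cZ_c=Z_{c+1}T_c=T_cZ_{c+1}$, so $Z_c=q^{-1}Z_{c+1}=q^{c-g}\zeta_g$. Finally $\varphi$ is a trace since $\tau$ is and $\zeta_g$ is central. $\square$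

**Step 5: proof of Proposition 1.** For an $H$-endomorphism $\Theta$ of $U_V$, the map $\iota\Theta\varpi$ is an $H$-endomorphism of $H$, so it equals $L_\theta$ for some $\theta$. Define
$$\Phi_V(\Theta)=\kappa_V^{-1}\varphi(\theta).$$

(i) The indices of the letter $c$ are $d_c+1,\dots,d_c+r_c$; let $j=d_c+1$ be the smallest. By cyclicity of the trace, $\mathrm{Tr}_H(L_\theta\,\omega P_j)=\mathrm{Tr}_H(\iota\Theta\varpi\,\omega P_j)=\mathrm{Tr}_{U_V}(\Theta\cdot\varpi\,\omega P_j\,\iota)$. If $v_g\ne c$, no $w$ with $b(w)=v$ ends in $j$, so $\varpi\omega P_j\iota(v)=0$. If $v_g=c$, then $\varpi\omega P_j\iota(v)=\sum q^{\mathrm{inv}_0(\omega w)}\,\omega v$ over the $w$ with $b(w)=v$ and $w_g=j$. After rotation $j$ stands in front; being the smallest index of its letter, it creates no $\mathrm{inv}_0$. The remaining $r_c-1$ indices of $c$ and those of the other letters are arranged freely, so the sum of powers is $\kappa_V/[r_c]_q$. Thus $\varpi\omega P_j\iota=\frac{\kappa_V}{[r_c]_q}\omega P_c$.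 With Lemma 9,
$$\frac{\kappa_V}{[r_c]_q}\mathrm{Tr}(\Theta\,\omega P_c)=q^{j-g}\varphi(\theta)=q^{d_c+1-g}\kappa_V\Phi_V(\Theta),$$
which is (3).

(ii) Let $\iota',\varpi'$ belong to $V'$, and let $\iota X\varpi'=L_a$, $\iota'Y\varpi=L_b$. From $\varpi'\iota'=\kappa_{V'}$ we get $L_{ab}=\iota X\varpi'\iota'Y\varpi=\kappa_{V'}\,\iota XY\varpi$, and symmetrically $L_{ba}=\kappa_V\,\iota'YX\varpi'$. So $\Phi_V(XY)=\frac{\varphi(ab)}{\kappa_V\kappa_{V'}}=\frac{\varphi(ba)}{\kappa_V\kappa_{V'}}=\Phi_{V'}(YX)$. $\square$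

## 8. Intertwiners built from inversions and crossings

We now need $H$-maps whose matrix entries are the weights $q^{\mathrm{Inv}+\mathrm{Cross}}$. For words of length $g$ put
$$\mathrm{Inv}(v)=\#\{p<p':v_p\succ v_{p'}\},\qquad\mathrm{Cross}(v',v)=\#\{p<p':v'_p\prec v_{p'}\},$$
and let $v'\prec v$ mean $v'_p\prec v_p$ for all $p$. For multisets $V,V'$ of size $g$ in a common ordered set define
$$A_{V',V}:U_V\to U_{V'},\qquad v\mapsto\sum_{v'\prec v}q^{\mathrm{Inv}(v)+\mathrm{Cross}(v',v)}\,v'.$$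

**Lemma 10.** $A_{V',V}$ is an $H$-map.

*Proof.* **Step 1: reduction to $g=2$.** Fix $i$, and fix the letters of $v$ and of $v'$ in all positions other than $i,i+1$. Then the multisets $\{v_i,v_{i+1}\}$ and $\{v'_i,v'_{i+1}\}$ are determined. Since $T_i$ preserves the spans of such sets of words, it suffices to compare the corresponding block of $A$ with $T_i$. In the block, the conditions $v'_p\prec v_p$ for $p\ne i,i+1$ do not vary. Neither does the contribution to $\mathrm{Inv}(v)$ of the pairs of positions other than $(i,i+1)$. For $\mathrm{Cross}(v',v)$, the pairs $(p,p')$ with $p<i$, $p'\in\{i,i+1\}$ contribute a symmetric function of $v_i,v_{i+1}$; those with $p\in\{i,i+1\}$, $p'>i+1$ a symmetric function of $v'_i,v'_{i+1}$; those disjoint from $\{i,i+1\}$ a constant. So the block is a constant (possibly $0$) times the matrix of $A$ for $g=2$.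

**Step 2: $g=2$.** Let $V=\{b_1\preceq b_2\}$ and $V'=\{b'_1\preceq b'_2\}$. If not both $b'_1\prec b_1$ and $b'_2\prec b_2$, then $A=0$.

*Case $b'_2\prec b_1$.* All pairs of words are allowed and $\mathrm{Cross}=1$, so $A(v)=q^{1+\mathrm{Inv}(v)}s'$, with $s'$ the sum of all words of $V'$. By (2), $s'T_1=qs'$ (if $b_1'\prec b_2'$: $b'_2b'_1+q\,b'_1b'_2+(q-1)b'_2b'_1$). The functional $v\mapsto q^{\mathrm{Inv}(v)}$ is multiplied by $q$ under $T_1$: for $v$ increasing, $1\mapsto q$; for $v$ decreasing, $q\mapsto q\cdot1+(q-1)q=q^2$; for equal letters, $1\mapsto q$. So $A(vT_1)=qA(v)=A(v)T_1$.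

*Case $b'_1\prec b_1\preceq b'_2\prec b_2$.* Then $b_1\prec b_2$ and $b'_1\prec b'_2$. Since $b'_2\not\prec b_1$, the letter $b'_2$ must sit below $b_2$. The increasing word goes to the increasing word with exponent $0+[b'_1\prec b_2]=1$. The decreasing word goes to the decreasing word with exponent $1+[b'_2\prec b_1]=1$. So $A$ is $q$ times the isomorphism matching the words. $\square$

**The invariant $\Phi(\mathcal V)$.** Let $\mathrm{sh}(v)=v+y$, an $H$-map as it preserves the order, and for $\rho\in\mathbb Z/n_0$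
$$N_\rho=A_{V_{\rho+1},\,V_\rho+y}\circ\mathrm{sh}:U_{V_\rho}\to U_{V_{\rho+1}},\qquad\Phi(\mathcal V)=\Phi_{V_0}(N_{n_0-1}\cdots N_1N_0).$$
By (4), $\Phi(\mathcal V)=\Phi_{V_\delta}(N_{\delta-1}N_{\delta-2}\cdots N_\delta)$ for every $\delta$ (indices mod $n_0$, each $N_\rho$ once). This is why $\Phi(\mathcal V)$ will not depend on the starting height.

## 9. The path sum as a rotated trace: proof of Theorem 5

Fix $\mathcal V$ and $x$, and let $\delta$ be the class of $x$.

**Step 1: cut a path into words.** The aim is to describe $\Pi_x(\mathcal V)$ by words. For $\pi\in\Pi_x(\mathcal V)$ let $v^{(j)}_p=(\ell_i,w_i)$ with $i=(p-1)n_0+j+1$, $1\le p\le g$, $0\le j<n_0$. Then $v^{(j)}$ is a word of $V_{\delta+j}$. Put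
$$\sigma=v^{(0)},\qquad u=v^{(n_0-1)}+y,\qquad\eta=\omega^{-1}\sigma,$$
so $\eta_p=\sigma_{p+1}$ for $p<g$ and $\eta_g=\sigma_1$. By the encoding of Section 5, $\Pi_x(\mathcal V)$ corresponds exactly to the families of words $v^{(j)}$ of $V_{\delta+j}$ with

- (a) $v^{(j+1)}\prec v^{(j)}+y$ for $0\le j\le n_0-2$;
- (b) $\eta_p\prec u_p$ for $p<g$;
- (c) $\mathrm{level}(\eta_g)\le x<\mathrm{level}(u_g)$.

Here (c) says $a_1\le0<a_n+y$. By (b) and (c), $\eta\prec u$.

All levels in $\eta,u$ lie in $x+\mathbb Z$. Call a letter *low* if its level is $\le x$ and *high* if it is $>x$. If $\eta\prec u$, then $\eta_p$ high forces $u_p$ high, so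
$$\#\{p:\eta_p\text{ low},\ u_p\text{ high}\}=U_>-\#\{v\in V_\delta\text{ high}\}=r_x.\tag{18}$$
By (c) the slot $p=g$ is one of these. Hence $\Pi_x(\mathcal V)=\emptyset$ if $r_x\le0$. From now on $r=r_x\ge1$.

**Step 2: the exponent in terms of words.** Clearly $\mathrm{Inv}(\pi)=\sum_j\mathrm{Inv}(v^{(j)})$. For Cross we need pairs (earlier row, later row) in which the earlier row has residue one more. For $j\le n_0-2$ (so $n_0\ge2$), the row of $v^{(j+1)}_p$ precedes that of $v^{(j)}_{p'}$ iff $1<(p'-p)n_0$, i.e. $p<p'$. The row of $\sigma_p$, which is $(p-1)n_0+1$, precedes that of $v^{(n_0-1)}_{p'}$, which is $p'n_0$, iff $1<(p'-p+1)n_0$. This means $p\le p'$ if $n_0\ge2$ and $p<p'$ if $n_0=1$. In the latter case the $g$ pairs $p=p'$ satisfy $\sigma_p\prec\sigma_p+y=u_p$ anyway. So these pairs contribute $\#\{p\le p':\sigma_p\prec u_{p'}\}-\varepsilon g$. Separate $p=1$, where $\sigma_1=\eta_g$, from $p\ge2$, where $\sigma_p=\eta_{p-1}$ and $p-1<p'$: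
$$\mathrm{Cross}(\pi)=\sum_{j\le n_0-2}\mathrm{Cross}(v^{(j+1)},v^{(j)}+y)+\mathrm{Cross}(\eta,u)+\#\{p':\eta_g\prec u_{p'}\}-\varepsilon g.\tag{19}$$
The weight $q^{\mathrm{Inv}(u)+\mathrm{Cross}(\eta,u)}$ is a matrix entry of $A_{V_\delta,V_{\delta-1}+y}$. Two things are not yet in trace form: condition (c), which at slot $g$ is stronger than $\eta_g\prec u_g$, and the extra term $\#\{p':\eta_g\prec u_{p'}\}$. The next two steps deal with these.

**Step 3: insert stars.** We factor $A_{V_\delta,V_{\delta-1}+y}$ through a multiset in which condition (c) becomes "the last letter is $*$". Enlarge the ordered alphabet of pairs (level in $x+\mathbb Z$, label): give each letter $z$ an immediate predecessor $z^-$ and an immediate successor $z^+$, low or high as $z$ is. Add a letter $*$, larger than all low letters and smaller than all high ones; it is neither low nor high. Let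
$$V_*=\{z^-:z\in V_{\delta-1}+y\text{ low}\}\cup\{*^{\,r}\}\cup\{z^+:z\in V_\delta\text{ high}\}$$
with multiplicities. Its size is $(g-U_>)+r+(U_>-r)=g$. Put $A^h=A_{V_*,V_{\delta-1}+y}$ and $A^l=A_{V_\delta,V_*}$, and write $A[v\to v']$ for matrix coefficients.

**Lemma 11.** Let $u,\eta$ be words of $V_{\delta-1}+y$ and $V_\delta$. If $\eta\prec u$, there is exactly one word $\mu$ of $V_*$ with $\eta\prec\mu\prec u$: $\mu_p=u_p^-$ if $u_p$ is low, $\mu_p=\eta_p^+$ if $\eta_p$ is high, $\mu_p=*$ otherwise. Moreover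
$$A^h[u\to\mu]\,A^l[\mu\to\eta]=q^{\binom g2}\,q^{\mathrm{Inv}(u)+\mathrm{Cross}(\eta,u)}.$$
Hence $A^lA^h=q^{\binom g2}A_{V_\delta,V_{\delta-1}+y}$.

*Proof.* *Existence.* The three cases are disjoint, since $\eta_p$ high forces $u_p$ high. By (18) there are $g-U_>$, $U_>-r$ and $r$ slots of the three kinds, so $\mu$ is a word of $V_*$; clearly $\eta\prec\mu\prec u$.

*Uniqueness.* Let $\eta\prec\mu\prec u$. If $u_p$ is low, then $\mu_p\prec u_p$ is a low letter of $V_*$. There are $g-U_>$ such slots and as many low letters in $V_*$. Write $\mu_p=\xi_p^-$ on these slots. Then $\xi_p\preceq u_p$, and the $\xi_p$ and the $u_p$ form the same multiset, so $\xi_p=u_p$. Symmetrically, $\eta_p$ high forces $\mu_p$ high. There are $U_>-r$ such slots and as many high letters in $V_*$, so $\mu_p=\eta_p^+$ there. The remaining slots carry the stars.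

*Exponents.* We show that for $p<p'$
$$[\mu_p\prec u_{p'}]+[\eta_p\prec\mu_{p'}]+[\mu_p\succ\mu_{p'}]-[\eta_p\prec u_{p'}]=1.\tag{20}$$

- $\mu_p=\eta_p^+$: then $[\mu_p\prec u_{p'}]=[\eta_p\prec u_{p'}]$. And $[\eta_p\prec\mu_{p'}]+[\eta_p^+\succ\mu_{p'}]=1$: for $\mu_{p'}=z^+$ it is $[\eta_p\preceq z]+[\eta_p\succ z]$; for $\mu_{p'}$ low or $*$ it is $0+1$.
- $\mu_p$ low or $*$, $u_{p'}$ high: $\eta_p$ is low, so $[\mu_p\prec u_{p'}]=[\eta_p\prec u_{p'}]=1$. As $\mu_{p'}$ is $*$ or high, $[\eta_p\prec\mu_{p'}]=1$ and $[\mu_p\succ\mu_{p'}]=0$.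
- $\mu_p$ low or $*$, $u_{p'}$ low: $\mu_{p'}=u_{p'}^-$ and $[\eta_p\prec u_{p'}^-]=[\eta_p\prec u_{p'}]$. And $[\mu_p\prec u_{p'}]+[\mu_p\succ u_{p'}^-]=1$: for $\mu_p=*$ it is $0+1$; for $\mu_p=u_p^-$ it is $[u_p\preceq u_{p'}]+[u_p\succ u_{p'}]$.

Summing (20) over the $\binom g2$ pairs gives $\mathrm{Cross}(\mu,u)+\mathrm{Cross}(\eta,\mu)+\mathrm{Inv}(\mu)=\binom g2+\mathrm{Cross}(\eta,u)$; add $\mathrm{Inv}(u)$. If $\eta\not\prec u$, there is no $\mu$ with $\eta\prec\mu\prec u$, so the last statement follows. $\square$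

*Example.* In $\mathcal V^{\rm ex}$ with $x=1$, take $NEENNE$ with labels $(3,1,2)$. Then $\sigma=\big((1,3),(0,1),(1,2)\big)$, $\eta=\big((0,1),(1,2),(1,3)\big)$, $u=\big((2,3),(1,1),(2,2)\big)$, $V_*=\{(1,1)^-,*,*\}$ and $\mu=\big(*,(1,1)^-,*\big)$. On the left side of the exponent identity, $\mathrm{Inv}(u)+\mathrm{Cross}(\mu,u)+\mathrm{Inv}(\mu)+\mathrm{Cross}(\eta,\mu)=1+2+1+3=7$; on the right, $\binom32+\mathrm{Inv}(u)+\mathrm{Cross}(\eta,u)=3+1+3=7$.

With this $\mu$, **conditions (b) and (c) together say: $\eta\prec u$ and $\mu_g=*$.** Indeed $\mu_g=*$ means that $\eta_g$ is low and $u_g$ is high.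

**Step 4: rotate the star.** This step turns $\eta$ back into $\sigma=\omega\eta$ and absorbs the extra term of (19). Let $\mu_g=*$, with $\eta\prec\mu\prec u$ as in Lemma 11, and $c=\eta_g$, which is low. Compare the exponents $\mathrm{Inv}+\mathrm{Cross}$ in $A^l[\omega\mu\to\omega\eta]$ and $A^l[\mu\to\eta]$. Only pairs containing the moved slot matter. Another slot $p$ contributes $[\eta_p\prec*]+[\mu_p\succ*]$ when the moved slot is last, and $[c\prec\mu_p]+[*\succ\mu_p]$ when it is first: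

- $\mu_p$ high (so $\eta_p$ high): $0+1$ and $1+0$;
- $\mu_p=*$ (so $\eta_p$ low): $1+0$ and $1+0$;
- $\mu_p=u_p^-$ low (so $\eta_p$ low): $1+0$ and $[c\prec u_p]+1$.

Hence $A^l[\omega\mu\to\omega\eta]=q^{\#\{p:\,u_p\text{ low},\ c\prec u_p\}}A^l[\mu\to\eta]$. Since $c$ is low, $c\prec u_{p'}$ for all $U_>$ high letters $u_{p'}$. Therefore
$$q^{\#\{p':\eta_g\prec u_{p'}\}}\,A^l[\mu\to\eta]=q^{U_>}\,A^l[\omega\mu\to\omega\eta].\tag{21}$$

**Step 5: the sum is a trace.** Let $B=\mathrm{sh}\,N_{\delta-2}\cdots N_{\delta+1}N_\delta:U_{V_\delta}\to U_{V_{\delta-1}+y}$, with $n_0-1$ factors $N$ ($B=\mathrm{sh}$ if $n_0=1$). Since $\mathrm{Inv}(v+y)=\mathrm{Inv}(v)$, the coefficient $B[\sigma\to u]$ is the sum, over intermediate words satisfying (a), of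
$$q^{\sum_{j\le n_0-2}(\mathrm{Inv}(v^{(j)})+\mathrm{Cross}(v^{(j+1)},\,v^{(j)}+y))}.$$
The remaining part of $\mathrm{Inv}(\pi)$ is $\mathrm{Inv}(v^{(n_0-1)})=\mathrm{Inv}(u)$. By (19) the weight of $\pi$ is this factor times $q^{\mathrm{Inv}(u)+\mathrm{Cross}(\eta,u)}\,q^{\#\{p':\eta_g\prec u_{p'}\}}\,q^{-\varepsilon g}$. By Lemma 11 and (21), with $\omega\eta=\sigma$,
$$q^{\mathrm{Inv}(u)+\mathrm{Cross}(\eta,u)+\#\{p':\eta_g\prec u_{p'}\}}=q^{-\binom g2+U_>}A^h[u\to\mu]\,A^l[\omega\mu\to\sigma].$$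
The word $\mu$ may be made a free summation variable. If $A^h[u\to\mu]$ and $A^l[\omega\mu\to\sigma]$ are both nonzero, then $\mu\prec u$ and $\sigma\prec\omega\mu$. The latter means $\eta=\omega^{-1}\sigma\prec\mu$, so $\mu$ is the word of Lemma 11. Hence
$$\sum_{\pi\in\Pi_x(\mathcal V)}q^{\mathrm{Inv}+\mathrm{Cross}}=q^{-\varepsilon g-\binom g2+U_>}\sum_{\mu:\,\mu_g=*}\ \sum_{\sigma,u}A^l[\omega\mu\to\sigma]\,B[\sigma\to u]\,A^h[u\to\mu]=q^{-\varepsilon g-\binom g2+U_>}\,\mathrm{Tr}_{U_{V_*}}(\Theta_x\,\omega P_*),$$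
with $\Theta_x=A^hBA^l$, an $H$-endomorphism of $U_{V_*}$ by Lemma 10.

**Step 6: evaluate the trace.** In $V_*$ the letter $*$ has multiplicity $r\ge1$ and $g-U_>$ smaller letters, so by (3)
$$\mathrm{Tr}(\Theta_x\,\omega P_*)=q^{(g-U_>)+1-g}[r]_q\,\Phi_{V_*}(\Theta_x)=q^{1-U_>}[r]_q\,\Phi_{V_*}(\Theta_x).$$
By (4), Lemma 11, and (4) again,
$$\begin{aligned}\Phi_{V_*}(A^h\cdot BA^l)&=\Phi_{V_{\delta-1}+y}(BA^l\cdot A^h)=q^{\binom g2}\,\Phi_{V_{\delta-1}+y}(B\cdot A_{V_\delta,V_{\delta-1}+y})\\&=q^{\binom g2}\,\Phi_{V_\delta}(A_{V_\delta,V_{\delta-1}+y}\,B)=q^{\binom g2}\,\Phi_{V_\delta}(N_{\delta-1}N_{\delta-2}\cdots N_\delta)=q^{\binom g2}\,\Phi(\mathcal V).\end{aligned}$$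
The powers $q^{\pm\binom g2}$ and $q^{\pm U_>}$ cancel, and the sum is $q^{1-\varepsilon g}[r_x]_q\Phi(\mathcal V)$. This proves Theorem 5, hence Theorem A. With (9), Theorem B follows: the identity (5) holds for all positive integers $m,n$. $\blacksquare$

## 10. Refinements by touch number, type, and starting height

**Touch refinement.** By Theorem A, (M) and (HMZ), together with $\mathrm{dinv}'=\mathrm{dinv}$ on Dyck paths, for each $1\le k\le g$
$$\sum_{\pi\in\mathrm{LRP}(m,n),\,k(\pi)=k}q^{\mathrm{dinv}(\pi)}t^{\mathrm{area}(\pi)}x^\pi=(-1)^{g(n_0+1)}\,\frac{[m]_q}{[k]_q}\;\widehat{E_{g,k}}\cdot1,$$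
where $k(\pi)$ is the number of North steps starting on the lowest line of slope $n/m$ that meets $\pi$.

**Refinement by levels, labels and starting height.** Fix the multiset $\mathcal V$ of (level above the lowest line, label) of all North steps, and the height $x$ of the starting point above the lowest line. If Dyck paths of type $\mathcal V$ exist, then (14) holds:
$$\sum_{\pi\in\Pi_x(\mathcal V)}q^{\mathrm{dinv}(\pi)}=q^{G_x(\mathcal V)}\frac{[r_x(\mathcal V)]_q}{[k(\mathcal V)]_q}\sum_{\pi\in\Pi_0(\mathcal V)}q^{\mathrm{dinv}(\pi)},$$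
where, by Lemma 4, $r_x$ and $G_x$ are the numbers of East steps ending at level $x$, respectively below level $x$, on any Dyck path of type $\mathcal V$. If no Dyck path of type $\mathcal V$ exists, all $\Pi_x(\mathcal V)$ are empty: the sums $\sum_{\Pi_x(\mathcal V)}q^{\mathrm{dinv}}$ vanish by Theorem 5, and they have nonnegative coefficients. This statement is purely combinatorial and independent of any shuffle theorem.
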